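\title{The critical percolation function of majority dynamics on $\mathbb{Z}^2$ is strictly decreasing}

\begin{abstract}
In majority dynamics on $\mathbb{Z}^2$, sites start with independent $\mathrm{Ber}(p)$ opinions and, at the rings of independent rate-one Poisson clocks, adopt the majority opinion among themselves and their four neighbors. Let $p_c(t)$ be the critical density for percolation of opinion $1$ at time $t$. We prove that $p_c$ is strictly decreasing, as conjectured by Amir and Baldasso, and in fact locally bi-Lipschitz. The proof compares the derivatives in $p$ and in $t$ of finite-volume crossing probabilities. An initial opinion can influence sites arbitrarily far away; we control this by weighing the probability $C^k/k!$ that influence travels a distance $k$ against the cost $C^k$ of freezing the relevant sites of a box of radius $k$.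
\end{abstract}

\section{Introduction}

Two sites of $\mathbb{Z}^2$ are \emph{neighbors} if they are at Euclidean distance one. Fix $p\in[0,1]$. In \emph{majority dynamics}, each site $x\in\mathbb{Z}^2$ starts with an opinion $\eta_0(x)\in\{0,1\}$, the initial opinions being i.i.d.\ with $\mathbb{P}[\eta_0(x)=1]=p$, and each site carries an independent rate-one Poisson clock. When the clock of $x$ rings, $x$ adopts the most common of five opinions: its own and those of its four neighbors. We write $\eta_t$ for the configuration at time $t\ge0$ and $\mathbb{P}_p$ for the law of the process. A configuration \emph{percolates} if the sites with opinion $1$ contain an infinite connected component, and the \emph{critical percolation function} is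
\[
p_c(t)=\inf\{p\in[0,1]:\ \mathbb{P}_p[\eta_t\text{ percolates}]>0\},\qquad t\ge0 .
\]
Thus $p_c(0)$ is the critical probability of independent site percolation on $\mathbb{Z}^2$, and $p_c(t)$ measures how many initial ones are needed for an infinite cluster once the opinions have interacted for time $t$. The following facts are known: (i) if percolation occurs at some time for some $p$, it occurs at all later times, so $p_c$ is non-increasing; (ii) $\mathbb{P}_{p_c(t)}[\eta_t\text{ percolates}]=0$ for every $t\ge 0$, and $p_c$ is continuous; (iii) $p_c(t)<p_c(0)$ for every $t>0$. Amir and Baldasso~\cite{AB} conjecture that $p_c$ is strictly decreasing on $[0,\infty)$. We prove the conjecture in a quantitative form.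

\begin{theorem}\label{thm:main}
For every $T>0$ there is $c_T>0$ such that for all $0\le s<t\le T$,
\[
c_T\,(t-s)\ \le\ p_c(s)-p_c(t)\ \le\ e^{t}-e^{s}.
\]
In particular, $p_c$ is strictly decreasing and locally bi-Lipschitz on $[0,\infty)$.
\end{theorem}

The only outside input is the classical fact that $p_c(0)<1$; facts (i)--(iii) are not used. The constant $c_T$ must depend on $T$: taking $s=0$ and $t=T$ gives $c_T\le 1/T$.

\subsection*{Why one expects strict decrease}
The rule treats the two opinions symmetrically. Exchanging $0$ and $1$ maps $\mathbb{P}_p$ to $\mathbb{P}_{1-p}$, so at $p=\frac12$ the density of ones is $\frac12$ at all times. What is not symmetric is the effect of a flip on connections. A site flips exactly when at least three of its four neighbors disagree with it. A site that flips from $1$ to $0$ therefore has at most one neighbor with opinion $1$: it is a dead end, and no path of ones between two other sites needs it. A site that flips from $0$ to $1$ has at least three neighbors with opinion $1$, and these may lie in different clusters. So flips never cut a connection between other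 sites and sometimes create one. Moreover, at time $s$ a given $5\times5$ square has seen no ring with probability $e^{-25s}>0$, so parts of the plane still look as they did at time $0$, and whatever lowers $p_c$ just after time $0$ should keep acting after time $s$. This is not yet a proof. Fact (iii) is a statement about i.i.d.\ initial opinions, and it cannot be applied to the process restarted at a time $s>0$, when the opinions have already interacted.

\subsection*{The method}
Let $F(p,u)$ be the probability that a large annulus is crossed by ones at time $u$. We prove an inequality of Aizenman--Grimmett type,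
\[
\partial_pF\le C\,\partial_uF,
\]
with $C$ independent of the annulus. It says that $F$ does not decrease in the direction $(-1/C,1)$: running the dynamics for an extra time $r$ compensates for lowering the density by $r/C$. Both derivatives are sums over sites. The derivative $\partial_pF$ counts sites whose \emph{initial} opinion decides the crossing at time $u$, and $\partial_uF$ counts sites at which a ring \emph{at time $u$} would create the crossing. The task is to turn a site of the first kind into a nearby site of the second kind by a modification of bounded probabilistic cost.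

Sections~\ref{sec:graphical} and~\ref{sec:finite} set up the process and compute the derivatives, and Section~\ref{sec:theorem} deduces Theorem~\ref{thm:main} from the inequality. The inequality itself is proved in three stages. At time $0$ it reduces to a deterministic statement about a $5\times5$ box (Section~\ref{sec:zero}). At positive times, if the influence of the box travels at most a fixed distance $K$, we delete rings in reverse chronological order until we either find the site we want or are back in the situation of time $0$ (Section~\ref{sec:surgery}). Finally, influence travels a distance $k$ with probability at most $C^k/k!$, while a box of radius $k$ can be traded for single sites at cost only $C^k$; so for large $K$ the cases of longer range make up at most half of the total and can be absorbed (Section~\ref{sec:range}).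

\section{The graphical construction}\label{sec:graphical}

Throughout, $|\cdot|$ is the $\ell^\infty$ norm and $\Lambda_k=\{z\in\mathbb{Z}^2:|z|\le k\}$. A \emph{path} is a finite sequence of sites in which consecutive sites are neighbors; it is \emph{self-avoiding} if its sites are distinct. Every path contains a self-avoiding path with the same endpoints. Since $|z-c|$ changes by at most one along a step, a path that enters or leaves $c+\Lambda_k$ does so at a site of $\{z:|z-c|=k\}$.

For a configuration $\chi\in\{0,1\}^{\mathbb{Z}^2}$, let $\chi^{x\to i}$ be $\chi$ with the value at $x$ set to $i$, and let $\Phi_x\chi$ be the result of a majority update at $x$: the value at $x$ is flipped if at least three neighbors of $x$ disagree with it, and nothing changes otherwise. The update is increasing: $\chi\le\chi'$ implies $\Phi_x\chi\le\Phi_x\chi'$.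

We use the Harris graphical construction. Let $\sigma=(\sigma(x))_{x\in\mathbb{Z}^2}$ be i.i.d.\ $\mathrm{Ber}(p)$, and attach to each site an independent rate-one Poisson process on $(0,\infty)$. A \emph{ring} is a pair $(x,\tau)$ with $\tau$ a point of the process of $x$; let $R$ be the set of rings and $\omega=(\sigma,R)$. By ``$\omega$ on $D$'' we mean the initial values and rings of the sites of $D$; these are independent for disjoint sets. Almost surely all ring times are distinct and positive and each site rings finitely often in bounded time, and we work on this event.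

Information moves from a site to a neighbor only when the neighbor rings. This leads to the following notion. A \emph{forward} (resp.\ \emph{backward}) \emph{chain} is a sequence of rings $(w_1,\tau_1),\dots,(w_j,\tau_j)$ in which $w_{i+1}$ is equal or adjacent to $w_i$ and the times strictly increase (resp.\ decrease). It is \emph{self-avoiding} if the $w_i$ are distinct, in which case $w_1,\dots,w_j$ is a self-avoiding path.

\begin{lemma}\label{lem:chains}
\begin{enumerate}
\item[(a)] Every chain has a subsequence that is a self-avoiding chain of the same direction with the same first site and the same last site.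
\item[(b)] For finite $A\subset\mathbb{Z}^2$, $u\ge0$ and $j\ge1$, the probability that there is a self-avoiding forward chain of $j$ rings in $\mathbb{Z}^2\times[0,u]$ with first site in $A$ is at most $|A|(4u)^j/j!$. The same bound holds for backward chains.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $w_i=w_l$ with $i<l$, delete the rings with indices $i+1,\dots,l$. What remains is a shorter chain with the same first and last site. Repeat.

(b) There are at most $|A|\,4^{j-1}$ self-avoiding paths $w_1,\dots,w_j$ starting in $A$. For each, the clocks of the $w_i$ are independent, so the expected number of choices of ring times $\tau_i$ of $w_i$ in $[0,u]$ with $\tau_1<\dots<\tau_j$ (or $\tau_1>\dots>\tau_j$) is the volume $u^j/j!$ of a simplex.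
\end{proof}

The lemma shows that the process is well defined. Consider the backward chains in $\mathbb{Z}^2\times[0,t]$ with first site $x$. If they visited infinitely many sites, (a) would give self-avoiding backward chains from $x$ of every length, which has probability zero by (b). So they contain finitely many rings, and $\eta_t(x)$ is obtained by applying to $\sigma$ the updates $\Phi_w$ of these rings in chronological order. In particular, statements about the process can be proved by induction over finitely many rings.

\subsection*{Pinning}
For disjoint $D_0,D_1\subset\mathbb{Z}^2$, the process with $D_0$ \emph{pinned at $0$} and $D_1$ \emph{pinned at $1$} is built from $\omega$ in the same way, except that the sites of $D_i$ have value $i$ at all times. We use three properties.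
\begin{enumerate}
\item[(P1)] Take two pinned processes with the same rings, with data $(\sigma,D_0,D_1)$ and $(\sigma',D_0',D_1')$. If $\sigma\le\sigma'$, $D_0\supset D_0'$ and $D_1\subset D_1'$, the first lies below the second at all times.
\item[(P2)] The pinned process depends only on $\omega$ off $D_0\cup D_1$.
\item[(P3)] If the sites of a set $E$, not yet pinned, have initial value $i$ and no ring in $[0,u]$, then pinning $E$ at $i$ does not change the process on $[0,u]$.
\end{enumerate}
Properties (P2) and (P3) hold by construction. For (P1), the inequality is automatic on $D_0\cup D_1'$; every other site is free in both processes, and there the inequality holds at time $0$ and is preserved by the increasing maps $\Phi_x$. Writing $\sigma(x)=\mathbf{1}\{U_x\le p\}$ with i.i.d.\ uniform $U_x$ and applying (P1), we see that $\mathbb{P}_p[\eta_s\text{ percolates}]$ is non-decreasing in $p$, hence positive for all $p\in(p_c(s),1]$.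

Some sets pin themselves.

\begin{lemma}\label{lem:stable}
Let $E$ be a finite set each of whose sites has at least two neighbors in $E$. If $\eta_0\equiv i$ on $E$, then $\eta_t\equiv i$ on $E$ for all $t$. This applies to $2\times2$ blocks and to $\Lambda_m$ for $m\ge1$.
\end{lemma}

\begin{proof}
Just before the first flip in $E$, the flipping site would have at most two disagreeing neighbors.
\end{proof}

\section{Crossing probabilities and their derivatives}\label{sec:finite}

Let $m\ge1$, $n\ge m+5$ and $V=\Lambda_n\setminus\Lambda_m$. Let $\xi$ be the process with $\mathbb{Z}^2\setminus V=\Lambda_m\cup\Lambda_n^c$ pinned at $1$. It is a Markov chain on the finite set of configurations equal to $1$ off $V$; call these \emph{admissible}. For admissible $\chi$, let $f(\chi)=1$ if there is a path of ones from $\Lambda_m$ to $\Lambda_n^c$, and $f(\chi)=0$ otherwise. The function $f$ is increasing. Pinning the complement of $V$ at $1$ has two advantages: the endpoints of a crossing never flip, and $\xi\ge\eta$ by (P1). Put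
\[
F(p,u)=F_{m,n}(p,u)=\mathbb{P}[f(\xi_u)=1]=\sum_{\sigma\in\{0,1\}^V}p^{|\sigma|}(1-p)^{|V|-|\sigma|}\,(e^{uL}f)(\sigma),
\]
where $|\sigma|$ is the number of ones of $\sigma$ in $V$ and $Lh=\sum_{x\in V}(h\circ\Phi_x-h)$ is the generator of the chain. The formula shows that $F$ is smooth in $(p,u)$. When $u$ is fixed, only $\sigma|_V$ and the rings in $V\times[0,u]$ matter, and $\omega=(\sigma,R)$ denotes these.

A site $x\in V$ is \emph{pivotal} in an admissible $\chi$ if $f(\chi^{x\to1})=1$ and $f(\chi^{x\to0})=0$. As $f$ is increasing, $x$ is not pivotal exactly when $f(\chi^{x\to1})=f(\chi^{x\to0})$.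

\begin{lemma}\label{lem:reroute}
Let $\chi$ be admissible and $x\in V$.
\begin{enumerate}
\item[(a)] If at most one neighbor of $x$ has value $1$, then $x$ is not pivotal.
\item[(b)] If all neighbors of $x$ with value $1$ lie in a connected set $A\not\ni x$ on which $\chi\equiv1$, then $x$ is not pivotal.
\end{enumerate}
\end{lemma}

\begin{proof}
Suppose $x$ is pivotal. Then $\chi^{x\to1}$ has a self-avoiding path of ones from $\Lambda_m$ to $\Lambda_n^c$, and it passes through $x$. Its endpoints are not in $V$, so $x$ is preceded and followed on the path by two distinct neighbors with value $1$. This proves (a). In case (b) both lie in $A$; replacing the passage through $x$ by a path in $A$ gives a crossing in $\chi^{x\to0}$, a contradiction.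
\end{proof}

\subsection*{The derivative in time}
Call $x\in V$ \emph{ripe} in $\chi$ if it is pivotal, has value $0$, and has at least three neighbors with value $1$. These are the sites at which a ring creates a crossing. Let $U(\chi)$ be the set of ripe sites and $g_x=g_x(p,u)=\mathbb{P}[x\in U(\xi_u)]$. We have $\partial_uF=\mathbb{E}[(Lf)(\xi_u)]=\sum_{x\in V}\mathbb{E}[f(\Phi_x\xi_u)-f(\xi_u)]$. If $\Phi_x$ flips $x$ from $0$ to $1$, then $f$ increases by $1$ if $x$ is ripe and is unchanged otherwise. If $\Phi_x$ flips $x$ from $1$ to $0$, then $x$ has at most one neighbor with value $1$, and $f$ is unchanged by Lemma~\ref{lem:reroute}(a). Hence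
\begin{equation}\label{eq:du}
\partial_uF=\sum_{x\in V}g_x\ \ge 0.
\end{equation}
This is where it matters that a site counts its own opinion. If it did not, and ties among the four neighbors were broken by a coin, a site with ones to the left and right and zeros above and below could flip from $1$ to $0$, and such a site can be pivotal.

\subsection*{The derivative in the density}
Russo's formula states that for $h:\{0,1\}^V\to\mathbb{R}$,
\[
\frac{d}{dp}\mathbb{E}[h(\sigma)]=\sum_{x\in V}\mathbb{E}\big[h(\sigma^{x\to1})-h(\sigma^{x\to0})\big].
\]
(Give each site its own parameter $p_x$; then $\mathbb{E}[h(\sigma)]$ is affine in $p_x$ with the slope shown.) Apply it to $h(\sigma)=\mathbb{P}[f(\xi_u)=1\mid\sigma]$. For fixed $R$ the map $\sigma\mapsto f(\xi_u(\sigma,R))$ is increasing by (P1), so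
\begin{equation}\label{eq:dp}
\partial_pF=\sum_{x\in V}\mathbb{P}(I_x),\qquad I_x=\big\{f(\xi_u(\sigma^{x\to1},R))=1,\ f(\xi_u(\sigma^{x\to0},R))=0\big\}.
\end{equation}

\subsection*{Decisive sets}
The event $I_x$ concerns time $0$ and the event $\{x\in U(\xi_u)\}$ concerns time $u$. To compare them we use an event that contains both and that makes sense for sets of sites. For $D\subset V$ and $i\in\{0,1\}$, let $\xi^{D,i}$ be the process $\xi$ with $D$ additionally pinned at $i$, and say that $D$ is \emph{decisive} on the event
\[
\mathcal{Q}(D)=\big\{f(\xi_u^{D,0})=0,\ f(\xi_u^{D,1})=1\big\},\qquad q(D)=\mathbb{P}(\mathcal{Q}(D)).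
\]
\begin{enumerate}
\item[(Q1)] $\mathcal{Q}(D)$ depends only on $\omega$ off $D$, by (P2).
\item[(Q2)] $\mathcal{Q}(D)\subset\mathcal{Q}(D')$ if $D\subset D'$, since $\xi^{D',0}\le\xi^{D,0}$ and $\xi^{D,1}\le\xi^{D',1}$ by (P1).
\item[(Q3)] $I_x\subset\mathcal{Q}(\{x\})$, since by (P2) and (P1) $\xi^{\{x\},1}(\sigma,R)=\xi^{\{x\},1}(\sigma^{x\to1},R)\ge\xi(\sigma^{x\to1},R)$ and $\xi^{\{x\},0}(\sigma,R)=\xi^{\{x\},0}(\sigma^{x\to0},R)\le\xi(\sigma^{x\to0},R)$.
\end{enumerate}
One of the two comparisons between the derivatives is now short.

\begin{proposition}\label{prop:easy}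
For all $m\ge 1$, $n\ge m+5$, $p\in[0,1]$ and $u\ge0$, we have $\partial_uF\le e^{u}\,\partial_pF$.
\end{proposition}

\begin{proof}
By (P1), $\xi_u^{\{x\},1}\ge(\xi_u)^{x\to1}$ and $\xi_u^{\{x\},0}\le(\xi_u)^{x\to0}$. So if $x$ is pivotal in $\xi_u$, then $\mathcal{Q}(\{x\})$ holds, and $g_x\le q(\{x\})$. If $x$ has no ring in $[0,u]$, then $\xi(\sigma^{x\to i},R)=\xi^{\{x\},i}$ by (P3) and (P2), so $\mathcal{Q}(\{x\})$ implies $I_x$. By (Q1), the absence of rings at $x$ is independent of $\mathcal{Q}(\{x\})$, so $\mathbb{P}(I_x)\ge e^{-u}q(\{x\})\ge e^{-u}g_x$. Sum over $x$ and use \eqref{eq:du} and \eqref{eq:dp}.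
\end{proof}

The reverse comparison is the heart of the paper; it is proved in Sections~\ref{sec:zero}--\ref{sec:range}.

\begin{proposition}\label{prop:hard}
Let $0<a<b<1$ and $T>0$. There is $C=C(a,b,T)\in(0,\infty)$ such that $\partial_pF_{m,n}\le C\,\partial_uF_{m,n}$ for all $m\ge1$, $n\ge m+5$, $p\in[a,b]$ and $u\in[0,T]$.
\end{proposition}

\section{From crossings to the critical function}\label{sec:theorem}

To use the two propositions we must express percolation through the functions $F_{m,n}$, and we must know that $p_c$ stays in a compact subinterval of $(0,1)$, where Proposition~\ref{prop:hard} applies.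

\begin{lemma}\label{lem:criterion}
Let $p\in(0,1]$ and $u\ge0$. Then $\mathbb{P}_p[\eta_u\text{ percolates}]>0$ if and only if there is $m\ge1$ with $\inf_{n\ge m+5}F_{m,n}(p,u)>0$.
\end{lemma}

\begin{proof}
Suppose $\eta_u$ percolates with positive probability. Then for some $m\ge1$ an infinite cluster of ones of $\eta_u$ meets $\Lambda_m$ with probability $\delta>0$. On this event $\eta_u$ has a path of ones from $\Lambda_m$ to $\Lambda_n^c$, and so does $\xi_u\ge\eta_u$. Thus $F_{m,n}(p,u)\ge\delta$ for all $n\ge m+5$.

Conversely, suppose $F_{m,n}(p,u)\ge\delta>0$ for all $n\ge m+5$. We must remove the two pins of $\xi$. The outer pin is far away and is unlikely to be felt; the inner pin occurs by itself with positive probability.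

Let $\hat\eta$ be the process on $\mathbb{Z}^2$ with only $\Lambda_m$ pinned at $1$, built from the same $\omega$ as $\xi$. Let $n\ge2m+10$ and $N=\lfloor n/2\rfloor>m$. Suppose $\xi_u$ and $\hat\eta_u$ differ at some $v_0\in\Lambda_N$. The two processes agree on $\Lambda_m$ at all times and on $V$ at time $0$. So $v_0\in V$, and at the first time $t_0$ at which they differ at $v_0$, the site $v_0$ rings and has a neighbor $v_1$ at which they differ just before $t_0$. Either $v_1\in\Lambda_n^c$, or $v_1\in V$ has a first time of discrepancy $t_1<t_0$, and we repeat. The times $t_i$ strictly decrease, so the sites $v_i$ are distinct, and since $V$ is finite we reach some $v_j\in\Lambda_n^c$. As $|v_0|\le N$ and $|v_j|>n$, we have $j>n-N$, so the first $n-N$ rings $(v_i,t_i)$ form a self-avoiding backward chain starting in $\Lambda_N$. By Lemma~\ref{lem:chains}(b) this has probability at most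
\[
\varepsilon_n=|\Lambda_N|\,\frac{(4u)^{n-N}}{(n-N)!},
\]
which tends to $0$ because $|\Lambda_N|\le(n+1)^2$ and $n-N\ge n/2$.

Let $E_N$ be the event that $\Lambda_m$ is joined to $\{z:|z|=N\}$ by a path of ones of $\hat\eta_u$ inside $\Lambda_N$. If $f(\xi_u)=1$ and $\xi_u=\hat\eta_u$ on $\Lambda_N$, the part of a crossing up to its first visit to $\{|z|=N\}$ shows that $E_N$ holds. So $\mathbb{P}(E_N)\ge\delta-\varepsilon_n$. The events $E_N$ decrease in $N$, hence $\mathbb{P}(\bigcap_{N>m}E_N)\ge\delta$, and on this intersection the cluster of $\Lambda_m$ in $\hat\eta_u$ is infinite. Finally, on $\{\sigma\equiv1\text{ on }\Lambda_m\}$ we have $\eta=\hat\eta$ by Lemma~\ref{lem:stable} (here $m\ge1$ is used). This event has probability $p^{|\Lambda_m|}$ and is independent of $\hat\eta$ by (P2), so $\mathbb{P}_p[\eta_u\text{ percolates}]\ge\delta\,p^{|\Lambda_m|}>0$.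
\end{proof}

\begin{lemma}\label{lem:lower}
For all $t\ge0$, $p_c(t)\ge p_*:=4^{-10}$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:stable}, $\eta_t(x)=1$ implies that $\sigma$ is not identically $0$ on the block $x+\{0,1\}^2$, an event of probability at most $4p$. From a self-avoiding path of $r$ sites choose sites greedily, each choice $x$ discarding the at most $9$ sites of $x+\Lambda_1$. This gives at least $r/9$ sites at pairwise $\ell^\infty$ distance at least $2$, and their blocks are disjoint. So for $4p\le1$ a given such path consists of ones of $\eta_t$ with probability at most $(4p)^{r/9}$. If an infinite cluster of ones meets $\Lambda_m$, then for every $r$ there is a self-avoiding path of $r$ ones starting in $\Lambda_m$. This has probability at most $|\Lambda_m|\,4^r(4p)^{r/9}$, which tends to $0$ as $r\to\infty$ when $4^9\cdot4p<1$, that is, when $p<4^{-10}$.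
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Proposition~\ref{prop:hard}]
First, $p_c$ is non-increasing. If $s\le t$ and $p\in(p_c(s),1]$, Lemma~\ref{lem:criterion} gives $m$ with $\inf_nF_{m,n}(p,s)>0$; by \eqref{eq:du} also $\inf_nF_{m,n}(p,t)>0$, so $p_c(t)\le p$. (If $p_c(s)=1$ there is nothing to prove.) Hence $p_*\le p_c(s)\le p_c(0)<1$ for all $s$.

\emph{Lower bound.} Let $a=4^{-11}<p_*$ and $b=\frac12(1+p_c(0))\in(p_c(0),1)$, and let $C=C(a,b,T)$ be as in Proposition~\ref{prop:hard}. Let $0\le s<t\le T$ and $p_0\in(p_c(s),b)$; then $p_0>p_*>a$. By Lemma~\ref{lem:criterion} there are $m\ge1$ and $\delta>0$ with $F_{m,n}(p_0,s)\ge\delta$ for all $n\ge m+5$. Put $r^*=\min\{t-s,\,C(p_0-a)\}$. For $r\in[0,r^*]$ the point $(p_0-r/C,\,s+r)$ lies in $[a,b]\times[0,T]$, so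
\[
\frac{d}{dr}F_{m,n}\Big(p_0-\frac rC,\ s+r\Big)=-\frac1C\,\partial_pF_{m,n}+\partial_uF_{m,n}\ge0 .
\]
Thus $F_{m,n}(p_0-r^*/C,\,s+r^*)\ge\delta$ for all $n\ge m+5$; it is here that $C$ must not depend on $n$. By Lemma~\ref{lem:criterion}, $p_c(s+r^*)\le p_0-r^*/C$. If $r^*=C(p_0-a)$, this reads $p_c(s+r^*)\le a<p_*$, contradicting Lemma~\ref{lem:lower}. Hence $r^*=t-s$ and $p_c(t)\le p_0-(t-s)/C$. Letting $p_0\downarrow p_c(s)$ gives the left inequality with $c_T=1/C$.

\emph{Upper bound.} Let $0\le s<t$, $p_0\in(p_c(t),1)$, and $p(u)=p_0+e^t-e^u$ for $u\in[s,t]$. We claim $p_c(s)\le p(s)$. This is trivial if $p(s)\ge1$. Otherwise $p(u)\in[p_0,p(s)]\subset(0,1)$ on $[s,t]$, and Proposition~\ref{prop:easy} gives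
\[
\frac{d}{du}F_{m,n}(p(u),u)=-e^u\,\partial_pF_{m,n}+\partial_uF_{m,n}\le0,
\]
so $F_{m,n}(p(s),s)\ge F_{m,n}(p_0,t)$ for all $m,n$. By Lemma~\ref{lem:criterion}, percolation at density $p_0$ and time $t$ implies percolation at density $p(s)$ and time $s$, which is the claim. Letting $p_0\downarrow p_c(t)$ gives $p_c(s)-p_c(t)\le e^t-e^s$. Since $e^t-e^s\le e^T(t-s)$ on $[0,T]$, the function $p_c$ is locally bi-Lipschitz.
\end{proof}

\section{Time zero: making a pivotal site ripe}\label{sec:zero}

For the rest of the paper fix $a,b,T$, $m,n$, $p\in[a,b]$ and $u\in[0,T]$ as in Proposition~\ref{prop:hard}, and let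
\[
\kappa_0=\min(a,1-b),\qquad\kappa=\kappa_0e^{-T}.
\]
A site has a prescribed initial value with probability at least $\kappa_0$, and in addition no ring in $[0,u]$ with probability at least $\kappa$. The bounds on $p$ and $u$ make these prices uniform.

At $u=0$ the event $I_x$ says that $x$ is pivotal in $\sigma$, and we want a ripe site nearby. The obvious move can fail. Say $x=(0,0)$ in local coordinates is pivotal because it joins ones at $(-1,0)$ and $(1,0)$, while $(0,\pm1)$ have value $0$. Setting $(0,1)$ to $1$ gives $x$ a third neighbor with value $1$; but if $(-1,1)$ and $(1,1)$ have value $1$, it also joins the two sides, and $x$ is no longer pivotal. So we take control of a whole box around $x$.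

Let $\mathcal{W}$ be the set of boxes $W=c+\Lambda_2$ contained in $V$. The set $V$ is the union of the rectangle $[m+1,n]\times[-n,n]$ and its three rotations, whose sides contain at least $n-m\ge5$ sites. So every $x\in V$ lies in some box, and we fix one, $W_x\in\mathcal{W}$. This is the reason for the condition $n\ge m+5$. If $\chi$ is a configuration off $W$ and $\zeta\in\{0,1\}^W$, let $\chi\cup\zeta$ be the configuration equal to $\chi$ off $W$ and $\zeta$ on $W$.

\begin{lemma}\label{lem:box}
Let $W\in\mathcal{W}$, let $\chi$ be a configuration off $W$ equal to $1$ off $V$, and put $\varphi(\zeta)=f(\chi\cup\zeta)$. If $\varphi(\mathbf{0})=0$ and $\varphi(\mathbf{1})=1$, then there are $\zeta\in\{0,1\}^W$ and $z\in W$ with $z\in U(\chi\cup\zeta)$.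
\end{lemma}

\begin{proof}
Use coordinates in which $W=\{0,\dots,4\}^2$. The \emph{core} is $\{1,2,3\}^2$ and the \emph{rim} consists of the other $16$ sites: four corners, and three further sites on each side. The idea is to fill the core, which costs nothing, and then fill the rim site by site. The site that first creates a crossing is pivotal, and it is nearly ripe: it must touch a one outside $W$, it touches the core, and in most cases it touches the rim site filled before it.

Let $\zeta^0$ be $1$ on the core and $0$ on the rim. A crossing starts and ends outside $W$, and cannot reach the core without using the rim. So a crossing of $\chi\cup\zeta^0$ avoids $W$, and $\varphi(\zeta^0)=\varphi(\mathbf{0})=0$. Now set the rim sites to $1$ one at a time: first the twelve non-corner sites, one side after the other, then the corners. On the bottom side the order is $(1,0),(2,0),(3,0)$, and on the other sides it is the image of this order under rotation about the center of $W$. Let $\zeta^1,\dots,\zeta^{16}=\mathbf{1}$ be the resulting configurations, $j$ the first index with $\varphi(\zeta^j)=1$, and $y$ the site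 set to $1$ at step $j$. Then $y$ is pivotal with value $0$ in $\chi\cup\zeta^{j-1}$. Let $A$ be the union of the core and the non-corner rim sites with value $1$ in $\zeta^{j-1}$. Each non-corner rim site is adjacent to the core, so $A$ is a connected set of ones, and $y\notin A$. By Lemma~\ref{lem:reroute}(b),
\begin{equation}\label{eq:outside}
\text{$y$ has a neighbor with value $1$ in $\chi\cup\zeta^{j-1}$ that is not in $A$.}
\end{equation}

\emph{Case 1: $y$ is a corner.} Its two neighbors in $W$ are non-corner rim sites, already filled, and lie in $A$. With \eqref{eq:outside}, $y$ has at least three neighbors with value $1$, so $y\in U(\chi\cup\zeta^{j-1})$.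

\emph{Case 2: $y$ is not a corner.} We shall use only that the core is filled, that the corners are $0$ in $\zeta^{j-1}$, and the order on the side containing $y$. All three are preserved by rotation, so we may assume $y=(i,0)$ with $i\in\{1,2,3\}$. A neighbor of $y$ in $W$ with value $1$ is not a corner, so it lies in $A$; by \eqref{eq:outside}, $(i,-1)$ has value $1$. So does $(i,1)$, which is in the core. If $i\in\{2,3\}$, the site $(i-1,0)$ has been filled and $y\in U(\chi\cup\zeta^{j-1})$.

It remains to treat $y=(1,0)$, when the bottom row $(0,0),\dots,(4,0)$ is $0$ in $\zeta^{j-1}$. We supply the third neighbor by setting $(2,0)$ to $1$. This alone could create a crossing through $(2,-1)$, $(2,0)$, $(2,1)$, so we also set $(2,1)$ to $0$; call the result $\zeta^*$ (Figure~\ref{fig:box}). In $\chi\cup\zeta^*$ the site $y$ has value $0$ and its neighbors $(1,1)$, $(1,-1)$, $(2,0)$ have value $1$. We check that $y$ is pivotal.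
\begin{itemize}
\item In $\chi\cup\zeta^*$ the neighbors $(1,0)$, $(3,0)$, $(2,1)$ of $(2,0)$ have value $0$, so $(2,0)$ is not pivotal by Lemma~\ref{lem:reroute}(a). As $(\zeta^*)^{(2,0)\to0}\le\zeta^{j-1}$, we get $\varphi(\zeta^*)=\varphi\big((\zeta^*)^{(2,0)\to0}\big)\le\varphi(\zeta^{j-1})=0$.
\item In $\chi\cup\zeta^j$ the site $(2,0)$ has value $0$, so the neighbors of $(2,1)$ with value $1$ are $(1,1)$, $(3,1)$, $(2,2)$. They lie in the connected set of ones $\{1,2,3\}^2\setminus\{(2,1)\}$, so $(2,1)$ is not pivotal by Lemma~\ref{lem:reroute}(b). As $(\zeta^*)^{y\to1}\ge(\zeta^j)^{(2,1)\to0}$, we get $\varphi\big((\zeta^*)^{y\to1}\big)\ge\varphi\big((\zeta^j)^{(2,1)\to0}\big)=\varphi(\zeta^j)=1$.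
\end{itemize}
Hence $y\in U(\chi\cup\zeta^*)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \s in {0,8}{
\begin{scope}[shift={(\s,0)}]
\draw[gray] (-0.5,-0.5) rectangle (4.5,4.5);
\foreach \i in {1,2,3}{
  \foreach \j in {1,2,3}{\fill (\i,\j) circle (0.22);}
  \fill[gray!45] (0,\i) circle (0.22);
  \fill[gray!45] (4,\i) circle (0.22);
  \fill[gray!45] (\i,4) circle (0.22);
}
\foreach \i/\j in {0/0,1/0,2/0,3/0,4/0,0/4,4/4}{\draw (\i,\j) circle (0.22);}
\fill (1,-1) circle (0.22);
\fill[gray!45] (2,-1) circle (0.22);
\draw (0.65,-0.35) rectangle (1.35,0.35);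
\end{scope}
}
\fill (10,0) circle (0.22);
\fill[white] (10,1) circle (0.25);
\draw (10,1) circle (0.22);
\node at (2,5.1) {$\zeta^{j-1}$};
\node at (10,5.1) {$\zeta^{*}$};
\end{tikzpicture}
\caption{The last case of Lemma~\ref{lem:box}. Black sites have value $1$, white sites value $0$, gray sites either value; the large square is the box $W$ and the framed site is the pivotal site $y=(1,0)$. Left: $y$ has only two neighbors with value $1$. Right: $(2,0)$ is set to $1$ to give it a third, and $(2,1)$ is set to $0$ so that $(2,0)$ cannot join the outside of $W$ to the core without using $y$.}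
\label{fig:box}
\end{figure}

The price of prescribing $\sigma$ on a box is bounded. Let $\sigma^\zeta$ be $\sigma$ with the values on $W$ replaced by $\zeta$. For $h\ge0$, independence gives $\mathbb{E}[h(\sigma)]\ge\mathbb{E}[h(\sigma^\zeta)\mathbf{1}\{\sigma|_W=\zeta\}]=\mathbb{P}(\sigma|_W=\zeta)\,\mathbb{E}[h(\sigma^\zeta)]$, so
\begin{equation}\label{eq:resample}
\mathbb{E}[h(\sigma^\zeta)]\le\kappa_0^{-25}\,\mathbb{E}[h(\sigma)].
\end{equation}

We can now prove Proposition~\ref{prop:hard} for $u=0$, as a model for the general case. Let $x$ be pivotal in $\sigma$, $W=W_x$, and let $\chi$ be $\sigma$ off $W$. Since $f$ is increasing, $\varphi(\mathbf{0})=0$ and $\varphi(\mathbf{1})=1$. Lemma~\ref{lem:box} gives $\mathbf{1}_{I_x}\le\sum_{\zeta}\sum_{z\in W_x}\mathbf{1}\{z\in U(\sigma^\zeta)\}$, and \eqref{eq:resample} turns this into $\mathbb{P}(I_x)\le(2/\kappa_0)^{25}\sum_{z\in W_x}g_z$. A site $z$ lies in $W_x$ only if $|z-x|\le4$, which holds for at most $81$ sites $x$. Summing over $x$,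
\[
\partial_pF(p,0)\le81\,(2/\kappa_0)^{25}\,\partial_uF(p,0).
\]

\section{Positive times: deleting rings}\label{sec:surgery}

For $u>0$ the initial value of $x$ can decide the crossing at a place far from $x$.

\begin{example}\label{ex:corridor}
Let $k\ge1$ with $m+k+2\le n$, and $x_i=(m+1+i,0)$ for $0\le i\le k$. Let $\sigma$ be $1$ at $(j,1)$ for $m+1\le j\le m+k+1$, at $(j,-1)$ for $m+2\le j\le m+k$, and at $(j,0)$ for $m+k+2\le j\le n$, and $0$ at all other sites of $V\setminus\{x_0\}$ (Figure~\ref{fig:corridor}). Suppose the only rings are one at each of $x_1,\dots,x_k$, in this order. When $x_i$ rings, exactly two of its neighbors other than $x_{i-1}$ have value $1$. So if $\sigma(x_0)=0$ no site flips and $f(\xi_u)=0$, while if $\sigma(x_0)=1$ the sites $x_1,\dots,x_k$ flip in turn and $x_k$ completes a crossing. Thus $I_{x_0}$ occurs, but the crossing is decided at distance $k$ from $x_0$. Two features of the example drive the proof. First, if we set $\sigma(x_0)=1$ and delete the \emph{last} ring, then at time $u$ the site $x_k$ has value $0$, three neighbors with value $1$, and is pivotal: it is ripe.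 Second, the sites $x_1,\dots,x_k$ ring once each, in the right order, with probability $(ue^{-u})^k/k!$, which decays faster than any exponential.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\fill[gray!25] (-2.2,-1.6) rectangle (-0.5,1.6);
\node at (-1.35,0) {$\Lambda_m$};
\foreach \i in {0,1,2,3,4}{\fill (\i,1) circle (0.2);}
\foreach \i in {1,2,3}{\fill (\i,-1) circle (0.2);}
\foreach \i in {5,6,7}{\fill (\i,0) circle (0.2); \draw (\i,1) circle (0.2); \draw (\i,-1) circle (0.2);}
\foreach \i in {0,4}{\draw (\i,-1) circle (0.2);}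
\foreach \i in {1,2,3,4}{\draw (\i,0) circle (0.27); \node at (\i,0) {\scriptsize $\i$};}
\draw (-0.3,-0.3) rectangle (0.3,0.3);
\node at (0,0) {\scriptsize $x_0$};
\node at (8.4,0) {$\cdots\ \Lambda_n^c$};
\end{tikzpicture}
\caption{Long-range influence (Example~\ref{ex:corridor} with $k=4$). Black sites start at $1$ and white sites at $0$; only the numbered sites ring, once each and in the order shown. They all flip to $1$ if $x_0$ starts at $1$, and site $4$ then joins $\Lambda_m$ to $\Lambda_n^c$; none flips if $x_0$ starts at $0$.}
\label{fig:corridor}
\end{figure}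

We now describe the rings that can carry influence away from a box. Put $B_k(c)=(c+\Lambda_k)\cap V$ and let $W=c+\Lambda_2\in\mathcal{W}$. A ring is \emph{reachable} from $W$ if it is the last ring of a forward chain in $(V\setminus W)\times[0,u]$ whose first site is adjacent to $W$. Every ring of such a chain is then reachable, and
\begin{enumerate}
\item[(R1)] every ring at a site of $V\setminus W$ adjacent to $W$ is reachable;
\item[(R2)] if $(w,\tau)$ is reachable, so is every later ring at $w$ or at a neighbor of $w$ in $V\setminus W$.
\end{enumerate}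
The \emph{range} of $W$ is
\[
\rho(W)=\min\{k\ge2:\ \text{every reachable ring is at a site of }B_k(c)\},
\]
which is finite since $V$ is finite.

\begin{lemma}\label{lem:surgery}
Let $W=c+\Lambda_2\in\mathcal{W}$ and $K\ge2$. Let $\omega\in\mathcal{Q}(W)$ have distinct positive ring times and $\rho(W)\le K$. Then by deleting some rings at sites of $B_K(c)$ and changing $\sigma$ on $W$ one obtains $\omega'$ such that $U(\xi_u(\omega'))\cap B_K(c)\ne\emptyset$.
\end{lemma}

\begin{proof}
Deleting a ring may change everything that happens after it. We therefore delete the reachable rings from the latest to the earliest; by (R2), each deletion then affects one site only. List the reachable rings of $\omega$ as $e_1,\dots,e_N$ in order of decreasing time. Let $\omega_j$ be $\omega$ with all rings in $W$ and the rings $e_1,\dots,e_j$ deleted, and put $f_j^i=f(\xi_u^{W,i}(\omega_j))$. All deleted rings are at sites of $B_K(c)$. The pinned processes ignore the rings in $W$, so $(f_0^0,f_0^1)=(0,1)$. Either $W$ stops being decisive at some step, or it is still decisive at the end.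

\emph{Case I: $(f_j^0,f_j^1)=(0,1)\ne(f_{j+1}^0,f_{j+1}^1)$ for some $j<N$.} Let $e_{j+1}=(w,\tau)$, so $w\in B_K(c)$. By (R2), all rings after $\tau$ at $w$ or at a neighbor of $w$ in $V\setminus W$ are among $e_1,\dots,e_j$, and the other neighbors of $w$ are pinned. Fix $i$ and compare $\xi^{W,i}(\omega_j)$ with $\xi^{W,i}(\omega_{j+1})$. They agree before $\tau$. At time $\tau$ the first updates $w$ and the second does not. After $\tau$ only sites that are neither $w$ nor adjacent to $w$ are updated, and these updates do not see the value of $w$. So at time $u$ the two configurations agree off $w$, and $w$ and its neighbors have the values they had at time $\tau$.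

Suppose $f_{j+1}^0=1$. Since $f_j^0=0$, the site $w$ is pivotal in $\xi_u^{W,0}(\omega_j)$, and since $f$ is increasing, the ring $e_{j+1}$ flipped $w$ from $1$ to $0$. Then $w$ has at most one neighbor with value $1$ at time $\tau$, hence at time $u$, contradicting Lemma~\ref{lem:reroute}(a).

So $f_{j+1}^0=0$, and therefore $f_{j+1}^1=0$. Since $f_j^1=1$, the site $w$ is pivotal in $\xi_u^{W,1}(\omega_{j+1})$, and $e_{j+1}$ flipped $w$ from $0$ to $1$ in $\xi^{W,1}(\omega_j)$. Hence in $\xi_u^{W,1}(\omega_{j+1})$ the site $w$ has value $0$ and at least three neighbors with value $1$: it is ripe. Let $\omega'$ be $\omega_{j+1}$ with $\sigma\equiv1$ on $W$. There are no rings in $W$, so $\xi(\omega')=\xi^{W,1}(\omega_{j+1})$ by (P3) and (P2), and $w\in U(\xi_u(\omega'))$.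

\emph{Case II: $(f_N^0,f_N^1)=(0,1)$.} In $\omega_N$ there is no ring in $W$ and, by (R1), none at a site of $V$ adjacent to $W$. Replace $\sigma|_W$ by any $\zeta\in\{0,1\}^W$. Then $W$ keeps the values $\zeta$, and no update sees them, so $\xi_u=\chi\cup\zeta$ with $\chi$ not depending on $\zeta$. Moreover $f(\chi\cup\mathbf{0})=f_N^0=0$ and $f(\chi\cup\mathbf{1})=f_N^1=1$ by (P3). We are back at time zero: Lemma~\ref{lem:box} gives $\zeta$ and a ripe site $z\in W\subset B_K(c)$.

If Case II fails, the smallest $j$ with $(f_{j+1}^0,f_{j+1}^1)\ne(0,1)$ satisfies Case I.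
\end{proof}

Next we bound the price of this surgery. The number of deleted rings is not bounded, but for a Poisson process the sum over all possible deletions can be computed exactly.

\begin{lemma}\label{lem:cost}
For $W=c+\Lambda_2\in\mathcal{W}$ and $K\ge2$,
\[
\mathbb{P}\big(\mathcal{Q}(W),\,\rho(W)\le K\big)\le C_K\sum_{z\in B_K(c)}g_z,\qquad C_K=(2/\kappa_0)^{25}\,e^{T(2K+1)^2}.
\]
\end{lemma}

\begin{proof}
Let $B=B_K(c)$, let $R_B$ be the set of rings in $B\times[0,u]$, and let $\mathcal{G}=\{U(\xi_u)\cap B\ne\emptyset\}$. By Lemma~\ref{lem:surgery}, almost surely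
\begin{equation}\label{eq:cover}
\mathbf{1}\{\mathcal{Q}(W),\,\rho(W)\le K\}\le\sum_{\zeta\in\{0,1\}^W}\ \sum_{A\subset R_B}\mathbf{1}_{\mathcal{G}}(\sigma^\zeta,R\setminus A).
\end{equation}
The set $R_B$ is a Poisson process of total mass $\lambda=|B|u\le T(2K+1)^2$: its cardinality is Poisson with mean $\lambda$, and given that it equals $N$, $R_B$ is distributed as $\{X_1,\dots,X_N\}$ with $X_i$ i.i.d.\ uniform on $B\times[0,u]$. Let $h\ge0$ be a function of finite sets of rings and $h_l=\mathbb{E}[h(\{X_1,\dots,X_l\})]$. Sorting the subsets $A$ by the number $l$ of rings that are kept,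
\[
\mathbb{E}\sum_{A\subset R_B}h(R_B\setminus A)=\sum_{N\ge0}e^{-\lambda}\frac{\lambda^N}{N!}\sum_{l=0}^N\binom Nl h_l=\sum_{l\ge0}e^{-\lambda}\frac{\lambda^l}{l!}\,h_l\sum_{k\ge0}\frac{\lambda^k}{k!}=e^{\lambda}\,\mathbb{E}[h(R_B)].
\]
Take expectations in \eqref{eq:cover}, apply this identity conditionally on $\sigma$ and the rings off $B$, and then apply \eqref{eq:resample} conditionally on $R$ to each of the $2^{25}$ values of $\zeta$. This gives the bound $C_K\,\mathbb{P}(\mathcal{G})$, and $\mathbb{P}(\mathcal{G})\le\sum_{z\in B}g_z$.
\end{proof}

\section{Long-range influence}\label{sec:range}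

The constant $C_K$ grows like $e^{4TK^2}$, faster than the probability of range $K$ decays, so we do not apply Lemma~\ref{lem:cost} with $K$ unbounded. Instead we show that for a suitable fixed $K$ the events $\mathcal{Q}(W)\cap\{\rho(W)>K\}$ carry at most half of $\sum_Wq(W)$. The difficulty is that $\mathcal{Q}(W)$ and $\{\rho(W)=k\}$ depend on the same rings. We decouple them by enlarging the first event to $\mathcal{Q}(B_k(c))$, which does not depend on the rings in $B_k(c)$. We must then return from $q(B_k(c))$ to the quantities $q(W)$, at a price that $1/k!$ can pay. The basic tool is the following.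

\begin{lemma}\label{lem:telescope}
For every $S\subset V$, $\ q(S)\le2\,\kappa^{-|S|}\sum_{y\in S}q(\{y\})$.
\end{lemma}

\begin{proof}
Write $S=\{y_1,\dots,y_l\}$ and $S_j=\{y_1,\dots,y_j\}$. For $i\in\{0,1\}$ let $H_j^i$ be the event that, with $S_{j-1}$ pinned at $i$, additionally pinning $y_j$ at $0$ gives $f=0$ at time $u$ and additionally pinning $y_j$ at $1$ gives $f=1$.

Suppose $\mathcal{Q}(S)$ holds and let $i=1-f(\xi_u)$. Then $f(\xi_u^{S_0,i})=f(\xi_u)=1-i$ and $f(\xi_u^{S_l,i})=i$, so for some $j$ we have $f(\xi_u^{S_{j-1},i})=1-i$ and $f(\xi_u^{S_j,i})=i$. Thus, with $S_{j-1}$ pinned at $i$, pinning $y_j$ at $i$ gives $f=i$; and pinning $y_j$ at $1-i$ moves the process $\xi^{S_{j-1},i}$ toward $1-i$ by (P1), so $f$ keeps the value $1-i$. Hence $H_j^i$ holds, and $q(S)\le\sum_{i,j}\mathbb{P}(H_j^i)$.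

Let $M_j^i$ be the event that the sites of $S_{j-1}$ have initial value $i$ and no ring in $[0,u]$; its probability is at least $\kappa^{j-1}\ge\kappa^l$. It is independent of $H_j^i$, which depends only on $\omega$ off $S_j$ by (P2). On $M_j^i$ the pin on $S_{j-1}$ can be dropped by (P3), so $H_j^i\cap M_j^i\subset\mathcal{Q}(\{y_j\})$. Therefore $\mathbb{P}(H_j^i)\le\kappa^{-l}q(\{y_j\})$.
\end{proof}

Applied to $S=B_k(c)$, the lemma costs up to $\kappa^{-(2k+1)^2}$, which $1/k!$ cannot offset. But only a number of sites proportional to $k$ matter. If the square $c+\Lambda_k$ lies in $V$, its boundary shields the outside from the inside, blocks every crossing through the square when pinned at $0$, and can replace any passage through the square when pinned at $1$. The square may also overlap $\Lambda_m$ or $\Lambda_n^c$, and this requires two additions: the sites next to $\Lambda_m$, so that the pin at $0$ prevents a crossing from starting inside the square, and the horizontal axis, so that the pin at $1$ joins $\Lambda_m$ to the boundary when the square surrounds $\Lambda_m$.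

\begin{lemma}\label{lem:skeleton}
Let $k\ge2$, $c\in V$, $\Sigma=c+\Lambda_k$, $\Gamma=\{z:|z-c|=k\}$, $D=B_k(c)=\Sigma\cap V$, and
\[
S=S_k(c)=D\cap\big(\Gamma\cup\{z:|z|=m+1\}\cup\{(j,0):j\in\mathbb{Z}\}\big).
\]
Then $|S|\le23k$ and $\mathcal{Q}(D)\subset\mathcal{Q}(S)$. Consequently
\begin{equation}\label{eq:boxes}
q(B_k(c))\le2\,\kappa^{-23k}\sum_{y\in S_k(c)}q(\{y\}).
\end{equation}
\end{lemma}

\begin{proof}
The set $\Gamma$ has $8k$ sites. The set $\{|z|=m+1\}$ lies on four lines, the axis is a fifth, and each line meets $\Sigma$ in at most $2k+1$ sites. So $|S|\le8k+5(2k+1)\le23k$.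

A site of $V\setminus D$ lies outside $\Sigma$, so its neighbors lie in $V\setminus D$, or off $V$, or in $\Gamma\cap V\subset S$. The last two kinds are pinned at the same values in $\xi^{S,i}$ and $\xi^{D,i}$. Both processes equal $1$ off $V$, so
\begin{equation}\label{eq:shield}
\xi^{S,i}=\xi^{D,i}\quad\text{off }D,\text{ and in particular off }\Sigma .
\end{equation}

\emph{Claim 1: $f(\xi_u^{D,1})=1$ implies $f(\xi_u^{S,1})=1$.} Let $\pi$ be a path of ones of $\xi_u^{D,1}$ from $\Lambda_m$ to $\Lambda_n^c$. If $\pi$ avoids $\Sigma$, it is a path of ones of $\xi_u^{S,1}$ by \eqref{eq:shield}. Suppose $\pi$ meets $\Sigma$. The set $\Gamma$ is connected, and its sites are in $S$ or off $V$, so they have value $1$ in $\xi_u^{S,1}$. It suffices to join $\Gamma$ to $\Lambda_n^c$ and to $\Lambda_m$ by ones of $\xi_u^{S,1}$.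
\begin{itemize}
\item If $\Lambda_n^c$ meets $\Gamma$, there is nothing to do. Otherwise $\Lambda_n^c$, being connected and unbounded, is disjoint from $\Sigma$. Then $\pi$ ends outside $\Sigma$, its last visit to $\Sigma$ is at a site of $\Gamma$, and the rest of $\pi$ lies off $\Sigma$ and consists of ones by \eqref{eq:shield}.
\item If $\Lambda_m$ meets $\Gamma$, there is nothing to do. If $\Lambda_m$ is disjoint from $\Sigma$, then $\pi$ starts outside $\Sigma$, its first visit to $\Sigma$ is at a site of $\Gamma$, and the earlier part of $\pi$ consists of ones by \eqref{eq:shield}. Otherwise the connected set $\Lambda_m$ meets $\Sigma$ but not $\Gamma$, so $\Lambda_m\subset\Sigma\setminus\Gamma$. The sites $(m,0),(m+1,0),\dots$ up to the first one in $\Gamma$ lie in $\Sigma$ and on the axis, so each is in $S$ or off $V$ and has value $1$.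
\end{itemize}

\emph{Claim 2: $f(\xi_u^{S,0})=1$ implies $f(\xi_u^{D,0})=1$.} Take a crossing in $\xi_u^{S,0}$ and keep the part from its last visit to $\Lambda_m$ to the next visit to $\Lambda_n^c$. This is a path of ones $v_0,\dots,v_{r+1}$ with $v_0\in\Lambda_m$, $v_1,\dots,v_r\in V$, $v_{r+1}\in\Lambda_n^c$, and $r\ge1$ as $\Lambda_m$ is not adjacent to $\Lambda_n^c$. We have $|v_1|=m+1$, and $v_1\notin S$ because its value is $1$; hence $v_1\notin\Sigma$. If some $v_i$ with $1<i\le r$ were in $\Sigma$, the first one would lie in $\Gamma\cap V\subset S$ and have value $0$. So $v_1,\dots,v_r\in V\setminus D$, and by \eqref{eq:shield} the path consists of ones of $\xi_u^{D,0}$.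

The two claims give $\mathcal{Q}(D)\subset\mathcal{Q}(S)$, and \eqref{eq:boxes} follows from Lemma~\ref{lem:telescope}.
\end{proof}

We also record how to pass from sites to boxes. By (Q2), $q(\{y\})\le q(W_y)$, and a box $W$ equals $W_y$ for at most $25$ sites $y$, so
\begin{equation}\label{eq:sites}
\sum_{y\in V}q(\{y\})\le25\sum_{W\in\mathcal{W}}q(W).
\end{equation}

\begin{lemma}\label{lem:range}
There is $K=K(a,b,T)\ge2$ such that
\[
\sum_{W\in\mathcal{W}}q(W)\le2\sum_{W\in\mathcal{W}}\mathbb{P}\big(\mathcal{Q}(W),\,\rho(W)\le K\big).
\]
\end{lemma}

\begin{proof}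
Let $W=c+\Lambda_2\in\mathcal{W}$ and $k\ge3$. Let $J_k(c)$ be the event that there is a self-avoiding forward chain of $k-2$ rings in $(B_k(c)\setminus W)\times[0,u]$ whose first site is adjacent to $W$. There are $20$ sites outside $W$ adjacent to $W$, so Lemma~\ref{lem:chains}(b) gives
\[
\mathbb{P}(J_k(c))\le\theta_k:=20\,\frac{(4T)^{k-2}}{(k-2)!}.
\]
We claim that $\{\rho(W)=k\}\subset J_k(c)$. If $\rho(W)=k$, all reachable rings lie in $B_k(c)$ and one of them is at a site $w$ with $|w-c|=k$. Take a chain that makes it reachable. All its rings are reachable, so its sites lie in $B_k(c)\setminus W$. By Lemma~\ref{lem:chains}(a) it contains a self-avoiding chain from a site adjacent to $W$, at distance $3$ from $c$, to $w$. Such a chain has at least $k-2$ rings, and the first $k-2$ of them show that $J_k(c)$ holds.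

By (Q2), $\mathcal{Q}(W)\subset\mathcal{Q}(B_k(c))$. The event $J_k(c)$ depends only on the rings in $B_k(c)$, and $\mathcal{Q}(B_k(c))$ only on $\omega$ off $B_k(c)$ by (Q1). By independence,
\[
\mathbb{P}\big(\mathcal{Q}(W),\,\rho(W)=k\big)\le\theta_k\,q(B_k(c)).
\]
Sum over $W$ and use \eqref{eq:boxes}. A site $y$ lies in $S_k(c)$ only if $|y-c|\le k$, which holds for at most $(2k+1)^2$ centers $c$. With \eqref{eq:sites},
\[
\sum_W\mathbb{P}\big(\mathcal{Q}(W),\,\rho(W)=k\big)\le2\theta_k\kappa^{-23k}(2k+1)^2\sum_{y\in V}q(\{y\})\le\beta_k\sum_Wq(W),
\]
where $\beta_k=50\,\theta_k\,\kappa^{-23k}(2k+1)^2$. Hence for every $K\ge2$,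
\[
\sum_Wq(W)\le\sum_W\mathbb{P}\big(\mathcal{Q}(W),\,\rho(W)\le K\big)+\Big(\sum_{k>K}\beta_k\Big)\sum_Wq(W).
\]
The numbers $\beta_k$ depend only on $a,b,T$, and
\[
\frac{\beta_{k+1}}{\beta_k}=\frac{4T\kappa^{-23}}{k-1}\cdot\frac{(2k+3)^2}{(2k+1)^2}\to0,
\]
so $\sum_k\beta_k<\infty$. Choose $K$ with $\sum_{k>K}\beta_k\le\frac12$. Since $\sum_Wq(W)$ is a finite sum, the last term can be moved to the left.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:hard}]
Let $K$ be as in Lemma~\ref{lem:range}, and write $c_W$ for the center of $W$. Using in turn \eqref{eq:dp} with (Q3), then \eqref{eq:sites}, Lemma~\ref{lem:range}, Lemma~\ref{lem:cost}, the fact that a site $z$ lies in $B_K(c)$ for at most $(2K+1)^2$ centers $c$, and \eqref{eq:du}, we get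
\begin{align*}
\partial_pF&\le\sum_{x\in V}q(\{x\})\le25\sum_{W}q(W)\le50\sum_W\mathbb{P}\big(\mathcal{Q}(W),\,\rho(W)\le K\big)\\
&\le50\,C_K\sum_W\sum_{z\in B_K(c_W)}g_z\le50\,C_K(2K+1)^2\sum_{z\in V}g_z=C\,\partial_uF,
\end{align*}
where $C=50\,C_K(2K+1)^2$ depends only on $a$, $b$ and $T$.
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{AB} Gideon Amir and Rangel Baldasso, \emph{Percolation in majority dynamics}, arXiv:1902.03349 (2019).
\end{thebibliography}
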